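\title{A simple $\sigma$-unital C*-algebra whose corona algebra has no minimal ideal}

\begin{abstract}
Let $A$ be a simple, $\sigma$-unital, non-unital, non-elementary C*-algebra, and let $\mathcal J_o$ be the intersection of all closed two-sided ideals of the multiplier algebra $\mathcal M(A)$ that properly contain $A$. We show that $A\neq\mathcal J_o$ if and only if $A$ contains a sequence of nonzero positive elements such that every nonzero positive element of $A$ Cuntz-dominates a member of it. For every uncountable cardinal $\kappa$ we construct a simple unital C*-algebra $B$ of density character $\kappa$ such that $A=B\otimes\mathcal K$ has no such sequence. Hence $A=\mathcal J_o$, and the ideals of $\mathcal M(A)$ properly containing $A$ have no minimal element. The obstruction is an Euler class on a product of complex projective spaces.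
\end{abstract}

\section{The ideal $\mathcal J_o$}\label{sec:intro}

Throughout, \emph{ideal} means closed two-sided ideal, and $\mathcal K$ is the algebra of compact operators on a separable infinite-dimensional Hilbert space, with matrix units $E_{kl}$. A C*-algebra is \emph{$\sigma$-unital} if it has a countable approximate unit, and \emph{elementary} if it is isomorphic to the algebra of all compact operators on some Hilbert space. Its \emph{density character} is the least cardinality of a norm-dense subset. If $A$ acts faithfully and nondegenerately on a Hilbert space $H$, its \emph{multiplier algebra} is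
\[
\mathcal M(A)=\{T\in B(H): TA\subseteq A,\ AT\subseteq A\},
\]
which up to isomorphism does not depend on the representation. It is a unital C*-algebra containing $A$ as an ideal, and $TA=0$ forces $T=0$. The quotient $\mathcal M(A)/A$ is the \emph{corona algebra}.

Let $A$ be simple and non-unital. Every nonzero ideal $\mathcal J$ of $\mathcal M(A)$ contains $A$, because $\mathcal JA\neq0$ makes $\mathcal J\cap A$ a nonzero ideal of $A$. So the ideal lattice of $\mathcal M(A)$ begins with $0\subsetneq A$, and one asks what lies directly above $A$. Put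
\[
\mathcal J_o=\bigcap\{\mathcal J:\ \mathcal J\text{ an ideal of }\mathcal M(A),\ A\subsetneq\mathcal J\}.
\]
The family is nonempty, since it contains $\mathcal M(A)$, and $A\subseteq\mathcal J_o$. The inequality $A\neq\mathcal J_o$ says that the corona algebra has a smallest nonzero ideal, namely $\mathcal J_o/A$. For $A=\mathcal K$ the corona algebra is the Calkin algebra, which is simple, so $\mathcal J_o=\mathcal M(\mathcal K)\neq\mathcal K$. For simple, $\sigma$-unital, non-unital, non-elementary $A$, the inequality $A\neq\mathcal J_o$ is known in each of the following cases: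
\begin{enumerate}
\item[(i)] $A$ is separable;
\item[(ii)] $A$ has the (SP) property and its dimension semigroup $D(A)$ of Murray--von Neumann equivalence classes of projections is order separable;
\item[(iii)] $A$ has strict comparison of positive elements by traces.
\end{enumerate}
Here (SP) means that every nonzero hereditary C*-subalgebra contains a nonzero projection. These three results are not used in our proofs. The following question comes from the paper \cite{KNZ} of Kaftal, Ng and Zhang.

\medskip
\noindent\textbf{Question.} \emph{Does $A\neq\mathcal J_o$ hold for every simple, $\sigma$-unital, non-unital, non-elementary C*-algebra $A$?}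
\medskip

One might guess that it does. A countable approximate unit cuts a multiplier into countably many blocks from $A$, and a diagonal argument with these blocks shows that the intersection of any \emph{countable} family of ideals properly containing $A$ properly contains $A$ (Remark~\ref{rem:countable}). But the blocks are elements of $A$, and $\sigma$-unitality does not limit the number of ways in which an element of $A$ can be small. The right measure of smallness is Cuntz subequivalence: for positive $a,b\in A\otimes\mathcal K$ one writes $a\precsim b$ if $x_nbx_n^*\to a$ in norm for some $x_n\in A\otimes\mathcal K$. We identify $A$ with $A\otimes E_{11}$.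

\begin{definition}\label{def:coinitial}
A sequence $(d_k)$ of nonzero elements of $A_+$ is \emph{coinitial} if for every nonzero $a\in A_+$ there is $k$ with $d_k\precsim a$.
\end{definition}

\begin{theorem}\label{thm:criterion}
For a simple, $\sigma$-unital, non-unital, non-elementary C*-algebra $A$ the following are equivalent:
\begin{enumerate}
\item[(1)] $A\neq\mathcal J_o$;
\item[(2)] $A$ has a coinitial sequence;
\item[(3)] the family of ideals of $\mathcal M(A)$ properly containing $A$ has a minimal element.
\end{enumerate}
\end{theorem}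

\begin{corollary}\label{cor:separable}
If $A$ is as in Theorem~\ref{thm:criterion} and separable, then $A\neq\mathcal J_o$.
\end{corollary}

The answer to the Question is negative.

\begin{theorem}\label{thm:example}
For every uncountable cardinal $\kappa$ there is a simple unital infinite-dimensional C*-algebra $B$ of density character $\kappa$ such that $A=B\otimes\mathcal K$, which is simple, $\sigma$-unital, non-unital and non-elementary, has no coinitial sequence; consequently $A=\mathcal J_o$. Moreover, the family of ideals of $\mathcal M(A)$ properly containing $A$ has no minimal element.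
\end{theorem}

The algebra $B\otimes\mathcal K$ has the same density character as its corner $B$ when the latter is infinite, so by Corollary~\ref{cor:separable} the value $\kappa=\aleph_1$ is the smallest possible.

Sections~\ref{sec:cuntz} and~\ref{sec:criterion} prove Theorem~\ref{thm:criterion}. From then on multipliers play no role: we need a simple algebra with uncountably many projections $P_\alpha$ such that each nonzero positive element lies below only finitely many of them. Section~\ref{sec:bundles} shows the topological mechanism in a commutative model, Sections~\ref{sec:space} and~\ref{sec:algebra} build $B$, and Section~\ref{sec:obstruction} shows that the mechanism survives in $B$.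

\section{Cuntz comparison and strict sums}\label{sec:cuntz}

\subsection*{Cuntz comparison}
The relation $\precsim$ is transitive, and $a\sim b$ means $a\precsim b\precsim a$. For $a,b\in A_+$ the elements $x_n$ may be taken in $A$: compress them to the corner $A\otimes E_{11}$. For positive matrices over $A$ we write $a\oplus b$ for the block diagonal matrix and $a\otimes1_n$ for the sum of $n$ copies of $a$. Let $\operatorname{her}(a)=\overline{aAa}$ be the hereditary C*-subalgebra generated by $a\in A_+$; it contains $(a-\varepsilon)_+$ for $\varepsilon>0$ and $\operatorname{her}(b)$ for $b\in\operatorname{her}(a)_+$. If $c=c^*$ and $ac=0$, then $xc=cx=0$ for all $x\in\operatorname{her}(a)$. We use the following standard facts.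
\begin{enumerate}
\item[(C1)] $xax^*\precsim a$, $\;x^*x\sim xx^*$, and $ta\sim a$ for $t>0$.
\item[(C2)] If $0\le b\le a$, or if $b\in\operatorname{her}(a)_+$, then $b\precsim a$.
\item[(C3)] If $a\precsim a'$ and $b\precsim b'$, then $a\oplus b\precsim a'\oplus b'$; also $a\precsim a\oplus b\sim b\oplus a$. If $ab=0$, then $a+b\sim a\oplus b$.
\item[(C4)] $\sum_{k\le n}w_kyw_k^*\precsim y\otimes1_n$, since the left side is $W(y\otimes1_n)W^*$ for the row $W=(w_1,\dots,w_n)$.
\item[(C5)] If $a,b\in A_+$ and $\|a-b\|<\varepsilon$, then $(a-\varepsilon)_+=dbd^*$ for a contraction $d\in A$ \cite[Lemma~2.2]{KR}.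
\end{enumerate}
Four consequences will be used.
\begin{enumerate}
\item[(F1)] \emph{If $a\precsim b$ in $A$ and $\varepsilon>0$, then $(a-\varepsilon)_+=w^*bw$ for some $w\in A$.} Take $x$ with $\|a-xbx^*\|<\varepsilon$, take $d$ from (C5), and put $w=x^*d^*$.
\item[(F2)] \emph{If $c,z\in A_+$ and $c\le z+\varepsilon1$, then $(c-\varepsilon)_+\precsim z$.} With $f=(c-\varepsilon)_+$ we have $f\sim f^3=f(c-\varepsilon1)f\le fzf\precsim z$, where $f\sim f^3$ because $\operatorname{her}(f)=\operatorname{her}(f^3)$.
\item[(F3)] \emph{If $p\in A$ is a projection and $p\precsim b$, then $p=y^*by$ for some $y\in A$.} Apply (F1) to $(p-\frac12)_+=\frac12p$.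
\item[(F4)] \emph{If $B$ is unital and $0\neq d\in(B\otimes\mathcal K)_+$, there is a nonzero $b\in B_+$ with $b\precsim d$.} If $d^{1/2}(1\otimes E_{kk})=0$ for all $k$, then $d=0$. So some compression $(1\otimes E_{kk})d(1\otimes E_{kk})=b\otimes E_{kk}$ is nonzero, and $b\otimes E_{11}\sim b\otimes E_{kk}\precsim d$ by (C1).
\end{enumerate}

\begin{proof}[Proof of Corollary~\ref{cor:separable}, given Theorem~\ref{thm:criterion}]
Let $(a_k)$ be dense in the set of norm-one elements of $A_+$ and put $d_k=(a_k-\frac12)_+\neq0$. If $a\in A_+$ has norm one and $\|a-a_k\|<\frac12$, then $d_k\precsim a$ by (C5). By scaling, $(d_k)$ is coinitial.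
\end{proof}

\begin{example}\label{ex:factor}
Separability is not necessary for a coinitial sequence. Let $N$ be a II$_1$ factor with trace $\tau$; it is simple and not norm separable. Let $d_k\in N$ be a projection with $\tau(d_k)=1/k$. A nonzero $b\in N_+$ satisfies $b\ge\varepsilon p$ for some $\varepsilon>0$ and some nonzero spectral projection $p$, and $d_k$ is equivalent to a subprojection of $p$ once $1/k\le\tau(p)$. With (F4), $(d_k)$ is coinitial in $N\otimes\mathcal K$. Here size is measured by a positive real number, and $1/k\to0$. At the other extreme, if $a\precsim b$ for all nonzero $a,b\in A_+$, then a constant sequence is coinitial.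
\end{example}

For the rest of this section and in Section~\ref{sec:criterion}, $A$ is as in Theorem~\ref{thm:criterion}. Simplicity gives any two nonzero elements a common lower bound, and non-elementarity lets us divide.

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(a)] If $a,b\in A_+$ are nonzero, there is $c\in\operatorname{her}(a)_+$ with $\|c\|=1$ and $c\precsim b$.
\item[(b)] If $0\neq b\in A_+$ and $r\ge1$, there is a nonzero $a'\in A_+$ with $a'\otimes1_r\precsim b$.
\item[(c)] If $0\neq a\in A_+$, there are nonzero $a_r\in A_+$ $(r\ge1)$ with $\bigoplus_{r=1}^ma_r\otimes1_r\precsim a$ for all $m$.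
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $b^{1/2}Aa^{1/2}=0$, then the ideal generated by $b^{1/2}$, which is $A$, annihilates $a^{1/2}$, and $a=0$. So $u=b^{1/2}za^{1/2}\neq0$ for some $z\in A$. Then $u^*u\in\operatorname{her}(a)$ and $u^*u\sim uu^*\in\operatorname{her}(b)$; scale $u^*u$ to norm one.

For (b) and (c), we first show that $\operatorname{her}(b)$ is infinite-dimensional for $b\neq0$. Otherwise it contains a minimal projection $e$, and $eAe=e\operatorname{her}(b)e=\mathbb Ce$. Then $Ae$ is a Hilbert space under $\langle x,y\rangle e=x^*y$, on which $A$ acts by left multiplication, faithfully because $A$ is simple. The elements $xey^*$ act as the operators of rank at most one and span a dense subspace of $A$, so $A$ is elementary, a contradiction. An infinite-dimensional C*-algebra contains a self-adjoint element with infinite spectrum; applying to it disjointly supported bump functions that vanish at $0$, we obtain an infinite sequence of pairwise orthogonal nonzero positive elements of $\operatorname{her}(b)$.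

(b) Take such elements $c_1,\dots,c_r\in\operatorname{her}(b)$. Put $x_1=c_1$ and use (a) to choose nonzero $x_{k+1}\in\operatorname{her}(x_k)_+$ with $x_{k+1}\precsim c_{k+1}$. Then $a'=x_r$ satisfies $a'\precsim x_k\precsim c_k$ for all $k$, so $a'\otimes1_r\precsim\bigoplus_kc_k\sim\sum_kc_k\precsim b$.

(c) Take pairwise orthogonal nonzero $b_r\in\operatorname{her}(a)_+$ and, by (b), nonzero $a_r$ with $a_r\otimes1_r\precsim b_r$. Then $\bigoplus_{r\le m}a_r\otimes1_r\precsim\sum_{r\le m}b_r\precsim a$.
\end{proof}

\subsection*{Strict sums}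
A sequence $T_n$ in $\mathcal M(A)$ converges \emph{strictly} to $T$ if $T_na\to Ta$ and $aT_n\to aT$ in norm for all $a\in A$. Bounded strictly Cauchy sequences converge strictly; a strict limit satisfies $\|T\|\le\liminf\|T_n\|$; the adjoint is strictly continuous; and multiplication is jointly strictly continuous on bounded sets.

Since $A$ is $\sigma$-unital, functional calculus of a strictly positive element gives an approximate unit $0\le e_1\le e_2\le\dots\le1$ with $e_{n+1}e_n=e_n$. If it were eventually constant, $A$ would be unital, so after passing to a subsequence $e_{n+1}\neq e_n$ for all $n$. By induction $e_me_n=e_n=e_ne_m$ for $m>n$; thus $(e_m-e_k)e_n=0$ whenever $m>k>n$. We say that a sequence $(u_i)$ in $A$ \emph{escapes} if for each $n$ we have $u_ie_n=0=e_nu_i$ for all large $i$.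

\begin{lemma}\label{lem:strict}
Let $(u_i)$ escape and have partial sums of norm at most $C$. Then $\sum_iu_i$ converges strictly to a multiplier of norm at most $C$. If the $u_i$ are positive, pairwise orthogonal, and $\inf_i\|u_i\|>0$, then the sum is not in $A$.
\end{lemma}

\begin{proof}
Let $U_N$ be the partial sums. For $a\in A$ and fixed $n$, $\|(U_N-U_M)a\|\le\|(U_N-U_M)e_na\|+2C\|a-e_na\|$, and the first term vanishes for large $M,N$. The same holds on the other side, so $U_N$ is strictly Cauchy; let $U$ be its limit. In the second case, for fixed $n$ and large $i$ we have $U(1-e_n)u_i=Uu_i=u_i^2$, so $\|U(1-e_n)\|\ge\|u_i\|\ge\inf_i\|u_i\|$ for every $n$. For $U\in A$ the left side would tend to $0$.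
\end{proof}

For pairwise orthogonal positive $u_i$ one can take $C=\sup_i\|u_i\|$.

\section{Proof of the criterion}\label{sec:criterion}

\subsection*{The diagonal model}
Let $A=B\otimes\mathcal K$ with $B$ unital, and consider diagonal multipliers $T=\sum_ip_i\otimes E_{ii}$ and $Y=\sum_ir_i\otimes E_{ii}$ whose entries are nonzero projections of $B$. Suppose that $r_i=v_i^*v_i$ with $v_iv_i^*\le p_i$. Then $U=\sum_iv_i\otimes E_{ii}$ is a multiplier and $U^*TU=Y$. So an ideal containing $T$ contains every $Y$ with entrywise smaller entries. Conversely, suppose that $T$ lies in the ideal generated by $Y$, so that $T$ is close to a sum of $N$ terms $RYR'$. Cutting down to the $n$-th diagonal entry, with $n$ large, suppresses the first $2N$ entries of $Y$ and all but finitely many of the others, and leaves $p_n\precsim\big(\bigoplus_{2N<i\le l}r_i\big)\otimes1_{2N}$. If $T$ lies in a minimal ideal, this applies to \emph{every} such $Y$. Choosing the $r_i$ so small that $\bigoplus_ir_i\otimes1_i$ fits under a given $a$, we get $p_n\precsim a$ for some $n$, whatever $N$ turns out to be: the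 entries of $T$ are coinitial.

A general multiplier $T$ is not diagonal, and Cuntz subequivalence gives no bound on the elements that implement it. The next lemma deals with both points. Sparse blocks make the off-diagonal terms summable, and cutting each block at a fixed height $\delta/4$ bounds the implementing elements.

\begin{lemma}\label{lem:blocks}
Let $T\in\mathcal M(A)_+\setminus A$ and $\delta=\operatorname{dist}(T,A)>0$.
\begin{enumerate}
\item[(a)] For each $n$ there is $m>n$ with $\|(e_m-e_n)T(e_m-e_n)\|>\delta/2$.
\item[(b)] There are $n_1<m_1<n_2<m_2<\cdots$ such that $f_i=e_{m_i}-e_{n_i}$ satisfy $\|f_iTf_i\|>\delta/2$ and $\|f_iTf_k\|\le2^{-i-k}$ for $i\neq k$. The $f_i$ are pairwise orthogonal and escape, and the \emph{blocks} $b_i=(f_iTf_i-\delta/4)_+$ are nonzero elements of $\operatorname{her}(f_i)$.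
\item[(c)] Let $x_i\in A_+$ be pairwise orthogonal contractions that escape, with $x_i\precsim b_i$ for all $i$. Then for every $\varepsilon>0$ the strict sum $\sum_i(x_i-\varepsilon)_+$ lies in every ideal $\mathcal J$ of $\mathcal M(A)$ containing $T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The C*-identity in the corona algebra gives $\operatorname{dist}(T^{1/2},A)=\delta^{1/2}$. Since $T^{1/2}e_n\in A$, we have $\|T^{1/2}(1-e_n)\|\ge\delta^{1/2}$. As $m\to\infty$, $T^{1/2}(e_m-e_n)\to T^{1/2}(1-e_n)$ strictly, so $\liminf_m\|T^{1/2}(e_m-e_n)\|\ge\delta^{1/2}$. Finally $\|fTf\|=\|T^{1/2}f\|^2$ for $f=e_m-e_n$.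

(b) Suppose that $f_1,\dots,f_{k-1}$ are chosen. Since $f_iT\in A$, we have $\|f_iT(e_m-e_n)\|\to0$ as $m>n\to\infty$. Choose $n_k>m_{k-1}$ with $\|f_iT(e_m-e_{n_k})\|\le2^{-i-k}$ for all $i<k$ and $m>n_k$, and then $m_k$ by (a). Adjoints give the estimate for $i>k$. We have $f_ke_n=0$ for $n<n_k$; this shows that the $f_k$ escape and, with $n=m_i$ and $n=n_i$, that $f_kf_i=0$ for $i<k$. Also $f_iTf_i=\lim_nf_i(e_nTe_n)f_i\in\operatorname{her}(f_i)$, and $b_i\ne0$ because $\|f_iTf_i\|>\delta/4$.

(c) Put $y_i=(x_i-\varepsilon)_+\in\operatorname{her}(x_i)$. These are pairwise orthogonal escaping contractions, so $\sum_iy_i$ converges strictly. By (F1), $y_i=w_i^*b_iw_i$ with $w_i\in A$, but $\|w_i\|$ is not controlled. Put $c_i=f_iTf_i$, let $\varphi(t)=\big((t-\delta/4)_+/t\big)^{1/2}$ for $t>0$ and $\varphi(0)=0$, and put $v_i=\varphi(c_i)w_i$. From $\varphi(t)^2t=(t-\delta/4)_+$ and $\varphi(t)^2\le\frac4\delta(t-\delta/4)_+$ we get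
\[
v_i^*c_iv_i=w_i^*b_iw_i=y_i,\qquad v_i^*v_i\le\tfrac4\delta\,y_i .
\]
Let $u_i=f_iv_i\in A$. Then $u_i^*Tu_i=y_i$, $u_i^*u_i\le\frac4\delta y_i$, and $u_i^*u_k=v_i^*f_if_kv_k=0$ for $i\neq k$. The partial sums $U_N$ of $\sum_iu_i$ satisfy $U_N^*U_N=\sum_{i\le N}u_i^*u_i\le\frac4\delta\sum_{i\le N}y_i\le\frac4\delta$. For fixed $n$ and large $i$, $(u_ie_n)^*(u_ie_n)\le\frac4\delta e_ny_ie_n=0$ and $e_nu_i=e_nf_iv_i=0$. By Lemma~\ref{lem:strict}, $U_N$ converges strictly to some $U\in\mathcal M(A)$, and $U^*TU$ is the strict limit of
\[
U_N^*TU_N=\sum_{i\le N}y_i+\sum_{i\neq k,\ i,k\le N}v_i^*f_iTf_kv_k .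
\]
The terms of the second sum lie in $A$ and have norm at most $\frac4\delta2^{-i-k}$, so it converges in norm to some $z\in A$. Hence $\sum_iy_i=U^*TU-z$. This lies in $\mathcal J$, since $T\in\mathcal J$ and the nonzero ideal $\mathcal J$ contains $A$.
\end{proof}

\begin{remark}\label{rem:countable}
Let $\mathcal J_1,\mathcal J_2,\dots$ be ideals properly containing $A$, take $T_k\in(\mathcal J_k)_+\setminus A$, and let $b^{(k)}_i$ be the blocks of $T_k$. Repeated use of Lemma~\ref{lem:small}(a) gives $x_i\in\operatorname{her}(b^{(1)}_i)_+$ of norm one with $x_i\precsim b^{(k)}_i$ for all $k\le i$. The $x_i$ are pairwise orthogonal and escape. By Lemma~\ref{lem:blocks}(c), with $x_i$ replaced by $0$ for $i<k$, the sum $\sum_{i\ge k}(x_i-\frac12)_+$ lies in $\mathcal J_k$. So $\sum_i(x_i-\frac12)_+$ lies in $\bigcap_k\mathcal J_k$, and it is not in $A$ by Lemma~\ref{lem:strict}.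
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
\emph{$(1)\Rightarrow(3)$.} If $\mathcal J_o\neq A$, then $\mathcal J_o$ belongs to the family and is contained in each of its members.

\medskip
\emph{$(3)\Rightarrow(2)$.} Let $\mathcal J$ be minimal in the family, let $T\in\mathcal J_+\setminus A$ and $\delta=\operatorname{dist}(T,A)$. For each $n$ choose $m(n)$ by Lemma~\ref{lem:blocks}(a) and put
\[
g_n=e_{m(n)}-e_n,\qquad c_n=g_nTg_n,\qquad d_n=(c_n-\delta/4)_+\neq0 .
\]
We show that $(d_n)$ is coinitial. Let $0\neq a\in A_+$, take $a_r$ from Lemma~\ref{lem:small}(c), and let $f_r,b_r$ be as in Lemma~\ref{lem:blocks}(b). By Lemma~\ref{lem:small}(a) choose $x_r\in\operatorname{her}(b_r)_+$ with $\|x_r\|=1$ and $x_r\precsim a_r$, and put $y_r=(x_r-\frac12)_+$, so that $\|y_r\|=\frac12$. The $x_r$ lie in $\operatorname{her}(f_r)$, so they are pairwise orthogonal and escape, and $x_r\precsim b_r$. By Lemma~\ref{lem:blocks}(c), $Y=\sum_ry_r\in\mathcal J$, and $Y\notin A$ by Lemma~\ref{lem:strict}. The ideal $\mathcal J_Y$ generated by $Y$ is nonzero, so $A\subsetneq\mathcal J_Y\subseteq\mathcal J$.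 By minimality $\mathcal J_Y=\mathcal J\ni T$, and there are $R_k,R'_k\in\mathcal M(A)$ with $\|T-\sum_{k\le N}R_kYR'_k\|<\delta/16$.

For $l>2N$ write $Y=y_0+y+Y_l$ with $y_0=\sum_{r\le2N}y_r$, $y=\sum_{2N<r\le l}y_r$ and $Y_l=\sum_{r>l}y_r$. With $u_k=g_nR_k$ and $v_k=R'_kg_n$, which lie in $A$,
\[
c_n-\sum_{k\le N}u_kyv_k=g_n\Big(T-\sum_{k\le N}R_kYR'_k\Big)g_n+\sum_{k\le N}g_nR_ky_0R'_kg_n+\sum_{k\le N}u_kY_lv_k .
\]
The first term has norm less than $\delta/16$. Since $R_ky_0\in A$ and $\|g_nb\|\to0$ for $b\in A$, we can fix $n$ so that the second term has norm less than $\delta/16$. Since $Y_l\to0$ strictly and $v_k\in A$, we can then fix $l$ so that the third term has norm less than $\delta/16$. Thus $\|c_n-\sum_ku_kyv_k\|<\delta/4$. Take real parts and use $uyv+v^*yu^*\le uyu^*+v^*yv$, which is the inequality $(u-v^*)y(u-v^*)^*\ge0$. This gives $c_n\le z+\frac\delta41$ with $z=\frac12\sum_{k\le N}(u_kyu_k^*+v_k^*yv_k)$, and $z\precsim y\otimes1_{2N}$ by (C4). By (F2), and since $y\sim\bigoplus_{2N<r\le l}y_r$ and $y_r\precsim x_r\precsim a_r$,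
\[
d_n\precsim y\otimes1_{2N}\precsim\bigoplus_{2N<r\le l}a_r\otimes1_{2N}\precsim\bigoplus_{2N<r\le l}a_r\otimes1_r\precsim a .
\]

\medskip
\emph{$(2)\Rightarrow(1)$.} We need one multiplier $Y\notin A$ that lies in every ideal $\mathcal J\supsetneq A$. Lemma~\ref{lem:blocks}(c) requires that long stretches of its entries fit together under a single block of an unknown $T$, so we first make the coinitial sequence $(d_k)$ decay geometrically. Put $h_1=d_1$. Given $h_k\ne0$, choose $h'\neq0$ with $h'\oplus h'\precsim h_k$ by Lemma~\ref{lem:small}(b), and then a nonzero $h_{k+1}\in\operatorname{her}(h')_+$ with $h_{k+1}\precsim d_{k+1}$ by Lemma~\ref{lem:small}(a). Then $h_k\precsim d_k$ and $h_{k+1}\oplus h_{k+1}\precsim h_k$. Induction on $m-k$ gives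
\[
\bigoplus_{r=k+1}^mh_r=h_{k+1}\oplus\bigoplus_{r=k+2}^mh_r\precsim h_{k+1}\oplus h_{k+1}\precsim h_k\qquad(m>k).
\]
If $0\ne a\in A_+$ and $d_k\precsim a$, then $h_m\precsim h_k\precsim a$ for all $m\ge k$.

The elements $e_{2r+1}-e_{2r}$ are positive, nonzero and pairwise orthogonal, and they escape. By Lemma~\ref{lem:small}(a) choose $y_r\in\operatorname{her}(e_{2r+1}-e_{2r})_+$ with $\|y_r\|=1$ and $y_r\precsim h_r$. By Lemma~\ref{lem:strict}, $Y=\sum_ry_r$ is a multiplier not in $A$.

Let $\mathcal J\supsetneq A$ be an ideal, let $T\in\mathcal J_+\setminus A$, and let $b_i$ be the blocks of $T$. Choose $k_1<k_2<\cdots$ with $h_{k_i}\precsim b_i$, and put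
\[
x_i=\sum_{k_i<r\le k_{i+1}}y_r\ \precsim\ \bigoplus_{k_i<r\le k_{i+1}}h_r\ \precsim\ h_{k_i}\ \precsim\ b_i .
\]
The $x_i$ are pairwise orthogonal contractions that escape, so $\sum_i(x_i-\varepsilon)_+\in\mathcal J$ for every $\varepsilon>0$. Let $Y'=\sum_ix_i=\sum_{r>k_1}y_r$. The difference $Y'-\sum_i(x_i-\varepsilon)_+$ is a strict sum of pairwise orthogonal positive elements of norm at most $\varepsilon$, so it has norm at most $\varepsilon$. As $\mathcal J$ is closed, $Y'\in\mathcal J$, and $Y\in\mathcal J$ because $Y-Y'\in A$. Thus $Y\in\mathcal J_o\setminus A$.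
\end{proof}

\begin{remark}\label{rem:hypotheses}
Simplicity enters through Lemma~\ref{lem:small}(a) and the fact that nonzero ideals contain $A$; $\sigma$-unitality gives the sequence $(e_n)$; non-unitality gives $e_{n+1}\neq e_n$, and without it the family of ideals is empty. Non-elementarity is used only in Lemma~\ref{lem:small}(b),(c). These fail for $A=\mathcal K$ and a rank-one projection $b$, but there the three conditions hold anyway: $\mathcal M(\mathcal K)$ is the only member of the family, and a rank-one projection gives a constant coinitial sequence.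
\end{remark}

\section{Line bundles over projective spaces}\label{sec:bundles}

To defeat every sequence we need projections that fail to be comparable for a reason other than size. Rank-one projections over products of projective spaces have this property.

Inner products are linear in the second variable, and $\Gamma(L)$ is the space of continuous sections of a bundle $L$. For a line $\ell\in\mathbb{CP}^q$ let $p(\ell)\in M_{q+1}(\mathbb C)$ be the orthogonal projection onto $\ell$. Then $p\in M_{q+1}(C(\mathbb{CP}^q))$ is a rank-one projection, and its range bundle is the \emph{tautological} Hermitian line bundle $\gamma$, whose fiber over $\ell$ is $\ell$. With the standard basis $\mathbf e_1,\dots,\mathbf e_{q+1}$ of $\mathbb C^{q+1}$, the sections $\theta_k=p\,\mathbf e_k$ of $\gamma$ satisfy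
\begin{equation}\label{eq:frame}
\langle\theta_k,\theta_l\rangle=p_{kl},\qquad\sum_k|\theta_k|^2=\operatorname{tr}p=1 .
\end{equation}

We recall what is needed about Chern classes of complex vector bundles over finite products of projective spaces. The classes $c_k(E)\in H^{2k}(\,\cdot\,;\mathbb Z)$ depend only on the isomorphism class of $E$, commute with pullback, and vanish for $k>\operatorname{rank}E$. The total class $1+c_1+c_2+\cdots$ is multiplicative under direct sums and equals $1$ for trivial bundles. For line bundles, $c_1(L\otimes L')=c_1(L)+c_1(L')$. Hence the top Chern class (the Euler class) of a sum of line bundles $M_1\oplus\dots\oplus M_n$ is $\prod_kc_1(M_k)$. If a bundle $E$ of rank $n$ has a nowhere vanishing section, it is the sum of a trivial line bundle and a bundle $E'$ of rank $n-1$, so $c_n(E)=c_n(E')=0$. Finally $H^*(\mathbb{CP}^q;\mathbb Z)=\mathbb Z[z]/(z^{q+1})$ with $z=c_1(\gamma)$.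

For instance, over $\mathbb{CP}^q$ the sum of $q$ copies of $\gamma$ has Euler class $z^q\neq0$, so each of its sections vanishes somewhere, while the sum of $q+1$ copies has the nowhere vanishing section $(\theta_1,\dots,\theta_{q+1})$. A factor $\mathbb{CP}^q$ can obstruct $q$ line bundles and no more; we think of $q$ as its \emph{capacity}. The next lemma says that the obstruction holds when each summand can be assigned to a factor that it involves, without exceeding any capacity.

\begin{lemma}\label{lem:euler}
Let $Z=\prod_{s\in G}\mathbb{CP}^{q_s}$ with $G$ finite, and let $\gamma_s$ be the pullback of $\gamma$ from the factor $s$. Let $\mathcal W$ be a finite nonempty set and let $M_w\cong\bigotimes_{s\in G}\gamma_s^{\otimes D_w(s)}$ with integers $D_w(s)\ge0$, for $w\in\mathcal W$. Suppose that there is a map $r\colon\mathcal W\to G$ with $D_w(r(w))\ge1$ for all $w$ and $|r^{-1}(s)|\le q_s$ for all $s$. Then $\bigoplus_{w\in\mathcal W}M_w$ has no nowhere vanishing section.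
\end{lemma}

\begin{proof}
Let $z_s=c_1(\gamma_s)$. By the K\"unneth theorem $H^*(Z;\mathbb Z)=\bigotimes_{s\in G}\mathbb Z[z_s]/(z_s^{q_s+1})$; the monomials in which every $z_s$ has exponent at most $q_s$ form a basis, and all other monomials are zero. The Euler class is $\prod_{w\in\mathcal W}\sum_{s\in G}D_w(s)z_s$. Expand it as a polynomial. All coefficients are nonnegative, so nothing cancels, and the monomial $\prod_wz_{r(w)}$ has coefficient at least $\prod_wD_w(r(w))\ge1$. In it $z_s$ has exponent $|r^{-1}(s)|\le q_s$, so it is a basis element. Hence the Euler class is nonzero.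
\end{proof}

\begin{example}\label{ex:commutative}
Let $X=\mathbb{CP}^1\times\mathbb{CP}^1$, and let $p_1,p_2\in M_2(C(X))$ be the pullbacks of $p$ from the two factors. Then $p_2\not\precsim p_1$ in $C(X)\otimes\mathcal K$. Otherwise, (F3) and compression to $2\times2$ matrices give $y\in M_2(C(X))$ with $y^*p_1y=p_2$. Freeze the second coordinate at a line $o$ and take a unit vector $v\in o$. On $\mathbb{CP}^1\times\{o\}$ the section $\eta=p_1yv$ of $\gamma_1$ satisfies $|\eta|^2=\langle v,p_2v\rangle=1$, although $c_1(\gamma)\neq0$ on $\mathbb{CP}^1$.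
\end{example}

A product of uncountably many copies of $\mathbb{CP}^1$ thus carries uncountably many pairwise incomparable projections $p_\alpha$. The difficulty is that $C(X)$ is far from simple. To make it simple we adjoin, for sufficiently many continuous maps $\lambda\colon X\to X$, operators that carry $g\in C(X)$ to $g\circ\lambda$: if the image of $\lambda$ lies in $\{g>1\}$, then $g\circ\lambda$ is invertible. A basic open set constrains finitely many coordinates, so we let $\lambda$ be constant in finitely many coordinates. The naive choice, an isometry $T$ with $T^*gT=g\circ\lambda$, destroys the obstruction. Indeed, if the coordinate $\alpha$ of $\lambda(x)$ is a fixed line $c$ and $v\in c$ is a unit vector, then the column $y$ with entries $v_1T$, $v_2T$ satisfies $y^*p_\alpha y=\langle v,(p_\alpha\circ\lambda)v\rangle=1$, so that $1\precsim p_\alpha$.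

The remedy is to twist. To each map $\lambda_j$ we attach a fresh coordinate $t_j$ of $X$, and we replace the isometry by operators $T_\xi$ indexed by the sections $\xi$ of $\gamma_{t_j}$, with $T_\xi^*gT_\eta=(g\circ\lambda_j)\langle\xi,\eta\rangle$. A Chern class that $\lambda_j$ kills is then replaced by the class of $\gamma_{t_j}$, and $t_j$ receives enough capacity to stand in for all the coordinates that $\lambda_j$ collapses. The new coordinates must be collapsed in turn, so the construction is recursive.

\section{The space $X$ and the maps $\lambda_j$}\label{sec:space}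

Let $I$ be a set of uncountable cardinality $\kappa$. For each $q\ge1$ fix a countable dense subset of $\mathbb{CP}^q$. We define sets $S_0\subseteq S_1\subseteq\cdots$ of \emph{coordinates}. Each coordinate $s$ has a capacity $q_s\ge1$ and a finite \emph{support} $\operatorname{supp}(s)\subseteq I$; we put $X_s=\mathbb{CP}^{q_s}$ and let $Q_s\subseteq X_s$ be the chosen dense set.
\begin{itemize}
\item $S_0=I$, with $q_\alpha=1$ and $\operatorname{supp}(\alpha)=\{\alpha\}$.
\item $J_n$ is the set of pairs $j=(F_j,c_j)$ with $F_j\subseteq S_n$ finite and $c_j\in\prod_{s\in F_j}Q_s$.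
\item $S_{n+1}=S_n\cup\{t_j:j\in J_n\}\cup\{\sigma_j(s):j\in J_n,\ s\in S_n\setminus F_j\}$, where $t_j$ and $\sigma_j(s)$ are formal symbols: different symbols are different elements, and none lies in $I$. We set
\begin{align*}
q_{t_j}&=\max\Big(1,\sum_{s\in F_j}q_s\Big), & \operatorname{supp}(t_j)&=\bigcup_{s\in F_j}\operatorname{supp}(s),\\
q_{\sigma_j(s)}&=q_s, & \operatorname{supp}(\sigma_j(s))&=\operatorname{supp}(s).
\end{align*}
\end{itemize}
The formulas do not involve $n$, so a symbol that is listed at several stages receives the same data each time. Let $S=\bigcup_nS_n$ and $J=\bigcup_nJ_n$. Then $J$ is the set of all pairs $(F,c)$ with $F\subseteq S$ finite and $c\in\prod_{s\in F}Q_s$; its elements are called \emph{letters}. Each letter $j$ gives a coordinate $t_j\in S$ and an injection $\sigma_j\colon S\setminus F_j\to S$. Every coordinate has exactly one of the forms $\alpha\in I$, $t_j$, $\sigma_j(s)$, with $j$ and $s$ uniquely determined. The \emph{level} of $s$ is the least $n$ with $s\in S_n$. If $t_j$ has level $n+1$, then $j\in J_n$, so the elements of $F_j$ have level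 at most $n$; if $\sigma_j(s)$ has level $n+1$, then $s$ has level at most $n$. If $|S_n|=\kappa$, then $S_n$ has $\kappa$ finite subsets, each with countably many choices of $c$, so $|J_n|=|S_{n+1}|=\kappa$. Hence $|S|=|J|=\kappa$. We write $\operatorname{supp}(j)=\operatorname{supp}(t_j)$; the support records the finitely many original coordinates from which $t_j$ descends.

Let $X=\prod_{s\in S}X_s$, a compact Hausdorff space. For $j\in J$ define a continuous map $\lambda_j\colon X\to X$ by
\[
(\lambda_jx)_s=(c_j)_s\quad(s\in F_j),\qquad(\lambda_jx)_s=x_{\sigma_j(s)}\quad(s\notin F_j);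
\]
this makes sense because $X_{\sigma_j(s)}=X_s$. Let $\gamma_s$, $p_s\in M_{q_s+1}(C(X))$ and $\theta^s_1,\dots,\theta^s_{q_s+1}\in\Gamma(\gamma_s)$ be the pullbacks of $\gamma$, $p$ and $\theta_k$ along $x\mapsto x_s$, and put $L_j=\gamma_{t_j}$. The coordinate $s$ of $\lambda_jx$ is either $x_{\sigma_j(s)}$ or constant, so
\begin{equation}\label{eq:pullback}
\lambda_j^*\gamma_s=\gamma_{\sigma_j(s)}\quad(s\notin F_j),\qquad\lambda_j^*\gamma_s\text{ is trivial}\quad(s\in F_j).
\end{equation}

\begin{lemma}\label{lem:open}
For every nonempty open $O\subseteq X$ there are infinitely many $j\in J$ with $\lambda_j(X)\subseteq O$.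
\end{lemma}

\begin{proof}
There are a finite nonempty $F\subseteq S$ and nonempty open sets $O_s\subseteq X_s$ with $\{x:x_s\in O_s\text{ for }s\in F\}\subseteq O$. Every $j=(F,c)$ with $c_s\in O_s\cap Q_s$ works, and $O_s\cap Q_s$ is infinite because $X_s$ has no isolated points.
\end{proof}

\section{The algebra $B$}\label{sec:algebra}

Products of the operators $T_\xi$ correspond to words in the letters, so we realize them on a module with one summand for each word. For a word $w=j_1\cdots j_n$ put $\lambda_w=\lambda_{j_1}\circ\dots\circ\lambda_{j_n}$, and let $L_w=\bigotimes_{k=1}^n\lambda_{j_{k+1}\cdots j_n}^*L_{j_k}$ be the Hermitian line bundle whose fiber at $x$ is the tensor product of the fibers of $L_{j_k}$ at $\lambda_{j_{k+1}\cdots j_n}(x)$. For the empty word, $\lambda_\emptyset=\mathrm{id}$ and $L_\emptyset=X\times\mathbb C$. Splitting the tensor product after the last letter of $u$ gives, for all words $u,w$,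
\begin{equation}\label{eq:cocycle}
\lambda_{uw}=\lambda_u\circ\lambda_w,\qquad L_{uw}=\lambda_w^*L_u\otimes L_w .
\end{equation}

Each $\Gamma(L_w)$ is a Hilbert $C(X)$-module under the pointwise inner product. Let $V=\bigoplus_w\Gamma(L_w)$ be the Hilbert module of families $\zeta=(\zeta_w)$ for which the finite partial sums of $\sum_w|\zeta_w|^2$ converge uniformly on $X$, with $\langle\zeta,\zeta'\rangle=\sum_w\langle\zeta_w,\zeta'_w\rangle\in C(X)$ and $\|\zeta\|^2=\|\langle\zeta,\zeta\rangle\|$. Finitely supported families are dense. The maps $V\to V$ that have an adjoint for this inner product form a unital C*-algebra $\mathcal L(V)$, and matrices over $\mathcal L(V)$ act between the modules $V^m$.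

For Hermitian line bundles $E,E'$, a vector $a\in E_x$ defines a \emph{contraction} $E_x\otimes E'_x\to E'_x$, written $\omega\mapsto\langle a,\omega\rangle$ and given by $a'\otimes b\mapsto\langle a,a'\rangle b$; it is the adjoint of $b\mapsto a\otimes b$ and has norm $|a|$. For $\xi\in\Gamma(L_u)$, the composition $\xi\circ\lambda_w$ is a section of $\lambda_w^*L_u$, so by \eqref{eq:cocycle} we may define
\[
(T_\xi\zeta)_{uw}=(\xi\circ\lambda_w)\otimes\zeta_w,\qquad(T_\xi\zeta)_{w'}=0\text{ if }u\text{ is not a prefix of }w'.
\]
Since $|(T_\xi\zeta)_{uw}|\le\|\xi\|\,|\zeta_w|$ pointwise, $T_\xi$ maps $V$ to $V$ and $\|T_\xi\|\le\|\xi\|$. The formula $(T_\xi^*\zeta)_w=\langle\xi\circ\lambda_w,\zeta_{uw}\rangle$ obeys the same pointwise bound and defines the adjoint. For $g\in C(X)=\Gamma(L_\emptyset)$ write $\pi(g)=T_g$, that is, $(\pi(g)\zeta)_w=(g\circ\lambda_w)\zeta_w$. Then $\pi$ is a unital $*$-homomorphism, and it is injective because $\pi(g)$ acts on the component $w=\emptyset$ as multiplication by $g$.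

\begin{lemma}\label{lem:relations}
Let $\xi\in\Gamma(L_u)$ and $\eta\in\Gamma(L_v)$.
\begin{enumerate}
\item[(a)] $T_\xi T_\eta=T_{(\xi\circ\lambda_v)\otimes\eta}$. In particular $\pi(g)T_\eta=T_{(g\circ\lambda_v)\eta}$.
\item[(b)] If neither of $u,v$ is a prefix of the other, then $T_\xi^*T_\eta=0$.
\item[(c)] If $v=uv'$, then $T_\xi^*T_\eta=T_\theta$ with $\theta=\langle\xi\circ\lambda_{v'},\eta\rangle\in\Gamma(L_{v'})$. In particular $T_\xi^*T_\eta=\pi(\langle\xi,\eta\rangle)$ if $u=v$. If $u=vu'$, then $T_\xi^*T_\eta=T_\theta^*$ for some $\theta\in\Gamma(L_{u'})$.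
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both sides vanish outside the components $uvw$, and the $uvw$-component of $T_\xi T_\eta\zeta$ is $(\xi\circ\lambda_v\circ\lambda_w)\otimes(\eta\circ\lambda_w)\otimes\zeta_w$. The component $(T_\xi^*T_\eta\zeta)_{w'}$ is the contraction of $\xi\circ\lambda_{w'}$ with $(T_\eta\zeta)_{uw'}$, which vanishes unless $uw'=vw$ for some $w$. This forces one of $u,v$ to be a prefix of the other, which gives (b). If $v=uv'$, it forces $w'=v'w$; here $\eta$ is a section of $\lambda_{v'}^*L_u\otimes L_{v'}$, and the contraction of $\xi\circ\lambda_{v'}\circ\lambda_w$ with $(\eta\circ\lambda_w)\otimes\zeta_w$ is $(\theta\circ\lambda_w)\otimes\zeta_w$. The last case follows by taking adjoints.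
\end{proof}

By the lemma, a product $T_\xi T_\eta^*T_{\xi'}T_{\eta'}^*$ is $0$, or $(T_\xi T_\theta)T_{\eta'}^*$, or $T_\xi(T_{\eta'}T_\theta)^*$. So the linear span $B_0$ of the operators $T_\xi T_\eta^*$ is a unital $*$-algebra containing every $T_\xi$. Define
\[
B=\overline{B_0}\subseteq\mathcal L(V),\qquad A=B\otimes\mathcal K,\qquad P_s=\pi(p_s)\in M_{q_s+1}(B)\subseteq A\quad(s\in S).
\]
For a letter $i$ let $\Theta_i$ be the row with entries $T_{\theta^{t_i}_k}$, $1\le k\le q_{t_i}+1$. By Lemma~\ref{lem:relations}(a),(c) and \eqref{eq:frame}, the $(k,l)$ entry of $\Theta_i^*\pi(g)\Theta_i$ is $\pi\big((g\circ\lambda_i)\langle\theta^{t_i}_k,\theta^{t_i}_l\rangle\big)$, so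
\begin{equation}\label{eq:theta}
\Theta_i^*\pi(g)\Theta_i=\pi\big((g\circ\lambda_i)\,p_{t_i}\big),\qquad\Theta_i^*\Theta_i=P_{t_i},\qquad\Theta_i=\Theta_iP_{t_i}.
\end{equation}
The last identity holds because $\Theta_i$ is a partial isometry. Let $\Omega\in V$ be $1$ in the component $\emptyset$ and $0$ elsewhere. Then $\langle\Omega,\pi(g)\Omega\rangle=g$, and for $\xi\in\Gamma(L_u)$ the vector $T_\xi\Omega$ is $\xi$ placed in the component $u$, while $T_\xi^*\Omega=0$ if $u\neq\emptyset$.

The next lemma shows that the projections $P_{t_i}$ reach below every positive element. A general $d$ is not a function on $X$, so we compress twice. The first compression makes the function part of $d$ large at one point. The second, by $\Theta_i$ for an unused letter $i$, removes the other terms and moves $X$ into the region where the function part is large.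

\begin{lemma}\label{lem:below}
For every nonzero $d\in B_+$ there are $i\in J$ and a row $y\in M_{1,m}(B)$, $m=q_{t_i}+1$, with $y^*dy=P_{t_i}$. For every nonzero $d\in A_+$ there is $i\in J$ with $P_{t_i}\precsim d$.
\end{lemma}

\begin{proof}
Since $d^{1/2}\neq0$, there are a finitely supported $\zeta\in V$ and $x_0\in X$ with, after scaling, $\langle\zeta,d\zeta\rangle(x_0)>2$. Let $T_\zeta=\sum_wT_{\zeta_w}\in B_0$. Then $T_\zeta\Omega=\zeta$, so $\|\zeta\|\le\|T_\zeta\|$. Choose a self-adjoint $d_0\in B_0$ with $\|d-d_0\|\,\|T_\zeta\|^2<\frac12$. The element $c_0=T_\zeta^*d_0T_\zeta$ of $B_0$ is a finite sum $\sum_kT_{\xi_k}T_{\eta_k}^*$ with $\xi_k\in\Gamma(L_{u_k})$ and $\eta_k\in\Gamma(L_{v_k})$. The terms with $u_k=v_k=\emptyset$ add up to $\pi(g)$ for some $g\in C(X)$. For the other terms $\langle\Omega,T_{\xi_k}T_{\eta_k}^*\Omega\rangle=\langle T_{\xi_k}^*\Omega,T_{\eta_k}^*\Omega\rangle=0$. Hence $g=\langle\Omega,c_0\Omega\rangle=\langle\zeta,d_0\zeta\rangle$ is real-valued, and $g(x_0)>2-\|d-d_0\|\,\|\zeta\|^2>\frac32$.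

By Lemma~\ref{lem:open} choose $i\in J$ with $\lambda_i(X)\subseteq\{g>1\}$ such that $i$ is not the first letter of any nonempty $u_k$ or $v_k$. For a nonempty word that does not begin with $i$, neither it nor the one-letter word $i$ is a prefix of the other. By Lemma~\ref{lem:relations}(b), $\Theta_i^*T_{\xi_k}=0$ if $u_k\neq\emptyset$ and $T_{\eta_k}^*\Theta_i=0$ if $v_k\neq\emptyset$. With \eqref{eq:theta},
\[
\Theta_i^*c_0\Theta_i=\Theta_i^*\pi(g)\Theta_i=\pi\big((g\circ\lambda_i)p_{t_i}\big)\ge P_{t_i}.
\]
Also $\Theta_i^*T_\zeta^*(d-d_0)T_\zeta\Theta_i\ge-\frac12\Theta_i^*\Theta_i=-\frac12P_{t_i}$. So $b=\Theta_i^*T_\zeta^*dT_\zeta\Theta_i$ lies in the corner $P_{t_i}M_m(B)P_{t_i}$ and satisfies $b\ge\frac12P_{t_i}$. It is invertible in this corner, and $y=T_\zeta\Theta_ib^{-1/2}$ satisfies $y^*dy=P_{t_i}$. The second statement follows from the first, (C1) and (F4).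
\end{proof}

\begin{proposition}\label{prop:B}
The algebra $B$ is simple, unital, infinite-dimensional and of density character $\kappa$. The algebra $A=B\otimes\mathcal K$ is simple, $\sigma$-unital, non-unital and non-elementary.
\end{proposition}

\begin{proof}
A nonzero ideal of $B$ contains a nonzero $d\ge0$, hence the entries of $y^*dy=P_{t_i}$, hence the sum $\pi(\operatorname{tr}p_{t_i})=1$ of the diagonal entries. So $B$ is simple, and it contains the infinite-dimensional algebra $\pi(C(X))$. Therefore $A$ is simple and non-unital, with approximate unit $1\otimes(E_{11}+\dots+E_{nn})$. A corner of an elementary algebra by a projection is finite-dimensional, and $B$ is such a corner of $A$, so $A$ is not elementary.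

By the Stone--Weierstrass theorem, the $*$-algebra over $\mathbb Q+i\mathbb Q$ generated by countable dense subsets of the $C(X_s)$, $s\in S$, is dense in $C(X)$; it has $\kappa$ elements. If sections $\theta_k$ of a Hermitian line bundle satisfy $\sum_k|\theta_k|^2=1$, then $\zeta=\sum_k\theta_k\langle\theta_k,\zeta\rangle$ for every section $\zeta$, because the fibers are one-dimensional. Pullbacks and tensor products of such finite families are again such families, so each $\Gamma(L_u)$ is finitely generated over $C(X)$ and has a dense subset of cardinality at most $\kappa$. There are $\kappa$ words and $\xi\mapsto T_\xi$ is linear and contractive, so $B$ has density character at most $\kappa$. Conversely, the entry $p_{11}$ has range $[0,1]$ on $\mathbb{CP}^1$, so the functions $x\mapsto p_{11}(x_\alpha)$, $\alpha\in I$, are at mutual distance $1$, and $\pi$ is isometric.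
\end{proof}

\section{The obstruction survives}\label{sec:obstruction}

We now extend Example~\ref{ex:commutative} from $C(X)$ to $B$.

\begin{proposition}\label{prop:obstruction}
Let $j\in J$ and $\alpha\in I\setminus\operatorname{supp}(j)$. Then $P_{t_j}\not\precsim P_\alpha$ in $A$.
\end{proposition}

Fix $\alpha\in I$. The projection $P_\alpha\in M_2(B)$ acts on the component $\Gamma(L_w)^2=\Gamma(L_w\otimes\mathbb C^2)$ of $V^2$ as $1\otimes(p_\alpha\circ\lambda_w)$, and the range bundle of $p_\alpha\circ\lambda_w$ is $\lambda_w^*\gamma_\alpha$. Hence, with the same inner products,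
\begin{equation}\label{eq:range}
P_\alpha V^2=\bigoplus_w\Gamma(M_w),\qquad M_w=L_w\otimes\lambda_w^*\gamma_\alpha .
\end{equation}
In the commutative model a subequivalence produced a section of one line bundle; now it produces a section of a sum of line bundles, one for each word. By \eqref{eq:cocycle}, $M_\emptyset=\gamma_\alpha$ and $M_{wi}\cong\lambda_i^*M_w\otimes\gamma_{t_i}$ for a letter $i$. By \eqref{eq:pullback} and induction on the length of $w$, $M_w\cong\bigotimes_s\gamma_s^{\otimes D_w(s)}$, where $D_w$ is the element of the free abelian group $\mathbb Z[S]$ given by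
\[
D_\emptyset=\alpha,\qquad D_{wi}=\Lambda_i(D_w)+t_i,
\]
and $\Lambda_i$ is the endomorphism with $\Lambda_i(s)=\sigma_i(s)$ for $s\notin F_i$ and $\Lambda_i(s)=0$ for $s\in F_i$. All coefficients $D_w(s)$ are nonnegative.

\begin{example}\label{ex:words}
For a one-letter word $i$ we have $D_i=t_i$ if $\alpha\in F_i$, and $D_i=\sigma_i(\alpha)+t_i$ otherwise. In the first case the class of $\gamma_\alpha$ is lost and the twist replaces it. Now let $\alpha\in F_i$ and let $k$ be a letter with $F_k=\{\alpha,t_i\}$. Then $D_k=t_k$ and $D_{ik}=\Lambda_k(t_i)+t_k=t_k$. The words $k$ and $ik$ both depend on the single coordinate $t_k$, and $M_k\oplus M_{ik}\cong\gamma_{t_k}\oplus\gamma_{t_k}$. If $q_{t_k}$ were $1$, this bundle would have the nowhere vanishing section $(\theta^{t_k}_1,\theta^{t_k}_2)$. The definition $q_{t_k}=q_\alpha+q_{t_i}\ge2$ prevents this.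
\end{example}

To apply Lemma~\ref{lem:euler} we assign a coordinate to every word by following $\alpha$: a surviving coordinate is renamed, and a collapsed one hands over to the twist. Define $r(w)\in S$ by
\[
r(\emptyset)=\alpha,\qquad r(wi)=\sigma_i(r(w))\ \text{ if }r(w)\notin F_i,\qquad r(wi)=t_i\ \text{ if }r(w)\in F_i .
\]
The purpose of the renaming maps $\sigma_i$ is that the last letter of $w$ can be read off from $r(w)$; this makes the following count possible.

\begin{lemma}\label{lem:count}
For every word $w$, $D_w(r(w))\ge1$. For $s\in S$ let $N(s)$ be the number of words $w$ with $r(w)=s$. Then $N(s)\le q_s$, and $N(s)=0$ if $\alpha\notin\operatorname{supp}(s)$.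
\end{lemma}

\begin{proof}
The first claim holds for $w=\emptyset$. If it holds for $w$ and $r(w)\notin F_i$, then the coefficient of $\sigma_i(r(w))$ in $D_{wi}$ is at least $D_w(r(w))\ge1$; and the coefficient of $t_i$ in $D_{wi}$ is always at least $1$. For the count we use induction on the level of $s$.

If $s=\beta\in I$, only $w=\emptyset$ can have $r(w)\in I$. So $N(\alpha)=1=q_\alpha$, and $N(\beta)=0$ for $\beta\neq\alpha$.

If $s=t_i$, then $r(w)=t_i$ exactly when $w=w'i$ with $r(w')\in F_i$. The elements of $F_i$ have lower level, so $N(t_i)=\sum_{s'\in F_i}N(s')\le\sum_{s'\in F_i}q_{s'}\le q_{t_i}$. If $\alpha\notin\operatorname{supp}(t_i)=\bigcup_{s'\in F_i}\operatorname{supp}(s')$, every term $N(s')$ is $0$.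

If $s=\sigma_i(s')$, then $s'\notin F_i$, and $r(w)=s$ exactly when $w=w'i$ with $r(w')=s'$. So $N(s)=N(s')\le q_{s'}=q_s$, and $\operatorname{supp}(s)=\operatorname{supp}(s')$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:obstruction}]
Suppose that $P_{t_j}\precsim P_\alpha$, and let $m=q_{t_j}+1$. By (F3) there is $y\in A$ with $y^*P_\alpha y=P_{t_j}$. Put $1_k=1\otimes(E_{11}+\dots+E_{kk})$. Since $P_\alpha=1_2P_\alpha1_2$ and $P_{t_j}=1_mP_{t_j}1_m$, we may replace $y$ by $1_2\,y\,1_m$ and assume that $y\in M_{2,m}(B)$, so that $y$ maps $V^m$ to $V^2$.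

\emph{A section.} Fix points $o_s\in X_s$ for all $s\in S$, let $v\in\mathbb C^m$ be a unit vector in the line $o_{t_j}$, and let $X'=\{x\in X:x_{t_j}=o_{t_j}\}$. Put $v\Omega=(v_1\Omega,\dots,v_m\Omega)\in V^m$ and $\eta=P_\alpha y(v\Omega)\in P_\alpha V^2$. Then
\[
\langle\eta,\eta\rangle=\langle v\Omega,y^*P_\alpha y(v\Omega)\rangle=\langle v\Omega,P_{t_j}(v\Omega)\rangle=\langle v,p_{t_j}v\rangle,
\]
and this function equals $1$ on $X'$. Write $\eta=(\eta_w)$ as in \eqref{eq:range}. The series $\sum_w|\eta_w|^2$ converges uniformly, so there is a finite nonempty set $\mathcal W$ of words with $\sum_{w\in\mathcal W}|\eta_w|^2\ge\frac12$ on $X'$.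

\emph{The contradiction.} Freezing the coordinate $t_j$ has cost us the class of $\gamma_{t_j}$, so no word may be assigned to $t_j$. This is where the hypothesis enters: since $\alpha\notin\operatorname{supp}(t_j)$, Lemma~\ref{lem:count} gives $r(w)\neq t_j$ for all $w$. Let $G$ be the finite set of all $s\neq t_j$ with $D_w(s)\neq0$ for some $w\in\mathcal W$. Then $r(w)\in G$ for $w\in\mathcal W$, because $D_w(r(w))\ge1$ and $r(w)\neq t_j$. Let $Z=\{x\in X:x_s=o_s\text{ for }s\notin G\}\cong\prod_{s\in G}\mathbb{CP}^{q_s}$. As $t_j\notin G$, we have $Z\subseteq X'$, so $(\eta_w)_{w\in\mathcal W}$ is a nowhere vanishing section of $\bigoplus_{w\in\mathcal W}M_w|_Z$. Over $Z$ the bundles $\gamma_s$ with $s\notin G$ are trivial, so $M_w|_Z\cong\bigotimes_{s\in G}\gamma_s^{\otimes D_w(s)}$. At most $N(s)\le q_s$ words of $\mathcal W$ have $r(w)=s$. This contradicts Lemma~\ref{lem:euler}.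
\end{proof}

\begin{remark}\label{rem:support}
The hypothesis on $\alpha$ cannot be dropped. If $\alpha\in F_j$, let $v\in\mathbb C^2$ be a unit vector in the line $(c_j)_\alpha$ and let $y$ be the matrix with rows $v_1\Theta_j$, $v_2\Theta_j$. By \eqref{eq:theta}, $y^*P_\alpha y=\pi\big(\langle v,(p_\alpha\circ\lambda_j)v\rangle\,p_{t_j}\big)=P_{t_j}$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Proposition~\ref{prop:B} gives the stated properties of $B$ and $A$. Let $(d_n)$ be a sequence of nonzero elements of $A_+$. By Lemma~\ref{lem:below} there are letters $j_n$ with $P_{t_{j_n}}\precsim d_n$. The set $\bigcup_n\operatorname{supp}(j_n)$ is countable and $I$ is uncountable, so there is $\alpha\in I$ outside it. If $d_n\precsim P_\alpha$ for some $n$, then $P_{t_{j_n}}\precsim P_\alpha$, contrary to Proposition~\ref{prop:obstruction}. Since $P_\alpha\neq0$, the sequence $(d_n)$ is not coinitial. So condition (2) of Theorem~\ref{thm:criterion} fails, and with it (1) and (3).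
\end{proof}

\begin{remark}\label{rem:final}
(a) Uncountability of $I$ is used only in the choice of $\alpha$. For countably infinite $I$ the same construction has $S$ and $J$ countable, $B$ is simple and separable, and the projections $P_{t_j}$, $j\in J$, form a coinitial sequence by Lemma~\ref{lem:below}.

(b) The algebra $A$ has (SP). If $0\neq d\in A_+$, then $P_{t_i}=y^*dy$ for some $i$ and $y\in A$ by Lemma~\ref{lem:below} and (F3), and $d^{1/2}yy^*d^{1/2}$ is a nonzero projection in $\operatorname{her}(d)$. So in case (ii) of Section~\ref{sec:intro} the hypothesis on $D(A)$ cannot be omitted.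

(c) The algebra $B$ has no tracial state, so size in $B$ cannot be measured as in Example~\ref{ex:factor}. The projections $\Theta_i\Theta_i^*\in B$, $i\in J$, are pairwise orthogonal by Lemma~\ref{lem:relations}(b), and a tracial state $\tau$ would give each of them the value $\tau(\pi(\operatorname{tr}p_{t_i}))=1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KNZ}
Victor Kaftal, P.~W.~Ng, Shuang Zhang,
\emph{The minimal ideal in multiplier algebras},
arXiv:1705.04362 (2017).

\bibitem{KR}
Kirchberg and R{\o}rdam,
\emph{Infinite non-simple C*-algebras: absorbing the Cuntz algebra $\mathcal O_\infty$}.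

\end{thebibliography}
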